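\title{A length product inequality for mod 2 homology bases of surfaces}

\begin{abstract}
We prove that every closed connected Riemannian surface $S$ with first $\mathbb{Z}_2$-Betti number $b\ge 2$ has a $\mathbb{Z}_2$-homology basis of closed geodesics whose lengths have product at most $(50\log b)^b\,(\operatorname{area}(S)/b)^{b/2}$. This confirms a conjecture posed in a paper of Balacheff, Karam and Parlier. The basis is the greedy one, and the order $\log b$ is optimal along an infinite sequence of values of $b$. The proof cuts the surface, at all relevant scales at once, along level curves of the distances to $2b$ minimizing geodesic arcs taken in random order. Mod 2 duality forces the cuts to carry many homology classes, and a lemma on weighted graphs extracts short cycles from them.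
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S$ be a closed connected surface, not necessarily orientable, with a Riemannian metric. We write $A$ for its area, $\ell(\gamma)$ for the length of a curve $\gamma$, $H_1=H_1(S;\mathbb{Z}_2)$ and $b=\dim H_1$. Curves are piecewise smooth, homology has coefficients in $\mathbb{Z}_2$, and $\log$ is the natural logarithm. Suppose $b>0$. How short can closed geodesics $\gamma_1,\dots,\gamma_b$ be, in terms of $A$ and $b$, if their classes form a basis of $H_1$?

\subsection*{What to expect}
Consider the flat torus $\mathbb{R}^2/(h\mathbb{Z}\times a\mathbb{Z})$ with $a\le h$, for which $b=2$ and $A=ah$. A closed curve lifts to a path with displacement $(ph,qa)$, $p,q\in\mathbb{Z}$; its class is $(p,q)$ mod $2$, and its length is at least $\sqrt{p^2h^2+q^2a^2}$. Every basis contains a curve with $p$ odd, of length at least $h=A/a$, and this is unbounded when $A$ is fixed and $a\to0$. So the area does not bound the individual lengths. It does control the product: the two side curves form a basis with length product $ah=A$. In general, scaling the metric shows that $\prod_{i=1}^b\ell(\gamma_i)$ should be compared with $A^{b/2}$.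

To guess the dependence on $b$, take $g$ such tori with sides $a_i\le h_i$ and areas $A_i=a_ih_i$, remove small discs away from one pair of side curves on each torus, and join the tori by tubes into a surface of genus $g$, so that $b=2g$. If the tubes have at least the area of the discs that they replace, then $\sum A_i\le A$. The $2g$ side curves are closed geodesics, they form a basis, and by the inequality of arithmetic and geometric means their length product is
\[
\prod_{i=1}^g A_i\le\Big(\frac Ag\Big)^{g}=2^{b/2}\Big(\frac Ab\Big)^{b/2}.
\]
The handles have to share the area, and one is led to guess a bound $c^b(A/b)^{b/2}$.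

This guess is too optimistic. Buser and Sarnak \cite{BS} give a constant $c_0$ and closed orientable hyperbolic surfaces of genera $g\to\infty$ whose systole (the length of a shortest noncontractible closed curve) is at least $\frac43\log g-c_0$. For these $b=2g$ and $A=4\pi(g-1)<2\pi b$, so $(A/b)^{1/2}<\sqrt{2\pi}$. A curve with nonzero class in $H_1$ is noncontractible, so for $g$ large every basis satisfies
\begin{equation}\label{eq:lower}
\prod_{i=1}^b\ell(\gamma_i)\ \ge\ \Big(\frac43\log g-c_0\Big)^b\ \ge\ \bigg(\frac{\frac43\log(b/2)-c_0}{\sqrt{2\pi}}\bigg)^{b}\Big(\frac Ab\Big)^{b/2}.
\end{equation}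
A factor of order $\log b$ per curve is therefore unavoidable. The conjecture posed in the paper of Balacheff, Karam and Parlier \cite{BKP} is that nothing more is needed: \emph{there is a constant $c>0$ such that every closed connected Riemannian surface with $b\ge2$ has closed geodesics $\gamma_1,\dots,\gamma_b$ whose classes form a basis of $H_1$ and which satisfy}
\begin{equation}\label{eq:conj}
\prod_{i=1}^b\ell(\gamma_i)\le(c\log b)^b\Big(\frac Ab\Big)^{b/2}.
\end{equation}
The case $b=1$ is left out because the right side then vanishes.

\subsection*{Results}
A \emph{greedy basis} is chosen one curve at a time. For $i=1,\dots,b$, let $\gamma_i$ be a shortest closed curve whose class does not lie in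
\[
E_{i-1}=\operatorname{span}\big([\gamma_1],\dots,[\gamma_{i-1}]\big),\qquad E_0=0,
\]
and put $\lambda_i=\ell(\gamma_i)$. We recall in Section~\ref{sec:greedy} that these curves exist and are closed geodesics, that $\lambda_1\le\dots\le\lambda_b$, and that no basis has a smaller length product. On the torus above, $\lambda_1\lambda_2=A$: a short curve is paid for by a long one. The main theorem pairs the $m$ shortest with the $m$ longest lengths in the same way.

\begin{theorem}\label{thm:main}
For every closed connected Riemannian surface with $b\ge1$ and every $1\le m\le b$, the lengths of a greedy basis satisfy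
\[
\prod_{k=1}^m\lambda_k\lambda_{b+1-k}\le\Big(128e\,\log(2m)\,(1+\log 2b)\,\frac Am\Big)^m .
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
For $b\ge2$, a greedy basis satisfies
\[
\prod_{i=1}^b\ell(\gamma_i)\le(50\log b)^b\Big(\frac Ab\Big)^{b/2}.
\]
Thus the conjecture \eqref{eq:conj} holds with $c=50$.
\end{corollary}

\begin{proof}
Take $m=b$ in Theorem~\ref{thm:main}; the left side is $(\prod_i\lambda_i)^2$. Since $b\ge2$, we have $2b\le b^2$, so $\log2b\le2\log b$, and
\[
\frac{1+\log2b}{\log b}=1+\frac{1+\log2}{\log b}\le2+\frac1{\log2}<3.5 .
\]
Hence $(\prod_i\lambda_i)^2\le\big(896e\,(\log b)^2A/b\big)^b$, and $896e<2500=50^2$.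
\end{proof}

By \eqref{eq:lower}, letting $g\to\infty$, any constant $c$ admissible in \eqref{eq:conj} is at least $4/(3\sqrt{2\pi})$, and $\log b$ cannot be replaced by a function that is $o(\log b)$. We make no claim that $50$ is sharp.

\subsection*{The method}
A long curve in a greedy basis means that short curves span only part of the homology. Fix a scale $t$ and cut $S$ along a graph $Z$ into pieces whose closed curves are all sums, in homology, of curves shorter than $t$. If $t\le\lambda_i$, mod 2 duality forces $Z$ to carry at least $b-i+1$ independent classes (Section~\ref{sec:cuts}). We build such cuts from level curves of distance functions, whose length the coarea formula bounds by area. Two choices keep the cost low (Section~\ref{sec:cheap}). The levels used at different dyadic scales lie in disjoint ranges, so that all scales \emph{together} cost a bounded multiple of the area per distance function. The $2b$ distance functions are put in random order and each level curve is kept only outside the regions of the earlier ones, which replaces a factor $2b$ by $1+\log 2b$. Finally we weight each edge of the union of the cuts by its length times its scale and remove light cycles one at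 a time (Sections~\ref{sec:graph} and~\ref{sec:proof}). The lengths of these cycles dominate $\lambda_1,\dots,\lambda_m$, their scales dominate $\lambda_b/2,\dots,\lambda_{b+1-m}/2$, and the lemma that finds them contributes the factor $\log(2m)/m$.

\section{The greedy basis and its half-arcs}\label{sec:greedy}

\subsection*{Standard facts}
We use the following facts about mod 2 homology. A \emph{triangulation} of $S$ is a homeomorphism from a finite simplicial complex onto $S$; each edge lies in exactly two triangles.
\begin{itemize}
\item[(H1)] For an open set $U\subset S$, the space $H_1(U)$ is spanned by the classes of closed curves in $U$.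
\item[(H2)] The mod 2 intersection form $x\cdot y$ on $H_1$ is symmetric, bilinear and nondegenerate, whether or not $S$ is orientable (Poincar\'e duality mod 2; here we use that $S$ is closed). Hence $\dim V^\perp=b-\dim V$ for each subspace $V\subset H_1$.
\item[(H3)] Disjoint closed curves have intersection number $0$.
\item[(H4)] Given a triangulation, let $z=\sum_e z_e\,e$ be a simplicial $1$-cycle, and let $c$ be a closed curve that avoids the vertices and passes from triangle to adjacent triangle, crossing edges $e_1,\dots,e_n$ in turn. Then $[z]\cdot[c]=z_{e_1}+\dots+z_{e_n}$.
\end{itemize}
Graphs are finite, and loops and multiple edges are allowed. A \emph{simple cycle} of a graph $X$ is a subgraph homeomorphic to a circle, and $b_1(X)=\dim H_1(X)$.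
\begin{itemize}
\item[(G1)] $H_1(X)$ is the space of \emph{cycles}, the sets of edges in which every vertex has even degree. Every cycle is an edge-disjoint union of simple cycles. If $X'\subset X$ is a subgraph, $H_1(X')$ is the subspace of cycles contained in $X'$.
\item[(G2)] Deleting an edge lowers $b_1$ by one if the edge lies in some cycle and leaves $b_1$ unchanged otherwise. A connected graph with $n$ vertices has $n+b_1-1$ edges.
\end{itemize}

\subsection*{Existence and minimality}
Suppose $\gamma_1,\dots,\gamma_{i-1}$ are chosen, $i\le b$. By (H1) there are closed curves with class outside $E_{i-1}$. Take a sequence $c_n$ of them, parametrized with constant speed on $\mathbb{R}/\mathbb{Z}$, whose lengths tend to the infimum $\lambda$. By the Arzel\`a--Ascoli theorem a subsequence converges uniformly to a Lipschitz closed curve $c$, whose length is at most $\lambda$ by lower semicontinuity. Uniformly close closed curves are freely homotopic, so $c$ is homotopic to $c_n$ for some $n$. Replacing short subarcs of $c$ by minimizing geodesic segments yields a piecewise smooth curve $\gamma_i$, homotopic to $c$ and no longer. Its class is outside $E_{i-1}$, so its length is $\lambda$. It is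 shortest in its nontrivial free homotopy class, hence a closed geodesic. The classes $[\gamma_i]$ form a basis of $H_1$ by construction. Since $[\gamma_{i+1}]\notin E_{i-1}$, the curve $\gamma_{i+1}$ competes with $\gamma_i$, so $\lambda_i\le\lambda_{i+1}$. The definition also gives the property on which everything rests:
\begin{equation}\label{eq:greedy}
\text{every closed curve of length less than $\lambda_i$ has class in $E_{i-1}$.}
\end{equation}

\begin{lemma}\label{lem:compare}
Let $c_1,\dots,c_m$ be closed curves with linearly independent classes and $\ell(c_1)\le\dots\le\ell(c_m)$. Then $\ell(c_k)\ge\lambda_k$ for $1\le k\le m$.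
\end{lemma}

\begin{proof}
Since $\dim E_{k-1}=k-1$, some $c_j$ with $j\le k$ has class outside $E_{k-1}$. By \eqref{eq:greedy}, $\lambda_k\le\ell(c_j)\le\ell(c_k)$.
\end{proof}

With $m=b$, this shows that a greedy basis minimizes the length product among all bases, and that the numbers $\lambda_i$ do not depend on the choices. We fix a greedy basis. For $t>0$ let
\[
V_t=\text{the span in $H_1$ of the classes of closed curves of length less than $t$}.
\]
By \eqref{eq:greedy}, $V_t\subset E_{i-1}$ whenever $t\le\lambda_i$.

\subsection*{Half-arcs}
We shall cover part of $S$ by neighborhoods of finitely many ``centers''. We want two things. Closed curves near a center should have class in $V_t$, and the part of $S$ far from all centers should carry no homology. The second wish is met if the centers cover $\gamma_1\cup\dots\cup\gamma_b$, by (H2) and (H3). The curves $\gamma_i$ themselves fail the first wish, since $[\gamma_i]\notin V_t$ for $t\le\lambda_i$. Their halves satisfy it. Parametrize $\gamma_i$ by arclength on $[0,\lambda_i]$ and put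
\[
Y_{2i-1}=\gamma_i\big([0,\lambda_i/2]\big),\qquad Y_{2i}=\gamma_i\big([\lambda_i/2,\lambda_i]\big).
\]
These $2b$ \emph{half-arcs} serve as centers at every scale. Let $d$ be the Riemannian distance.

\begin{lemma}\label{lem:minimizing}
Each half-arc is minimizing: the distance in $S$ between two of its points equals the length of the subarc between them. In particular it is an embedded arc.
\end{lemma}

\begin{proof}
Two parameters in the same half of $[0,\lambda_i]$ give points $p,q$ that divide $\gamma_i$ into an arc $a_1$ inside the half-arc and an arc $a_2$, with $\ell(a_1)\le\lambda_i/2$ and $\ell(a_1)+\ell(a_2)=\lambda_i$. Suppose a path $c$ from $p$ to $q$ has $\ell(c)<\ell(a_1)$. The closed curves $a_1\cup c$ and $c\cup a_2$ have lengths less than $2\ell(a_1)\le\lambda_i$ and less than $\ell(a_1)+\ell(a_2)=\lambda_i$. By \eqref{eq:greedy} their classes lie in $E_{i-1}$. Their sum is $[\gamma_i]\notin E_{i-1}$, a contradiction. Distinct parameters thus give points at positive distance, so the half-arc is embedded.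
\end{proof}

\begin{lemma}\label{lem:nbhd}
For $t>0$ and $1\le j\le 2b$, every closed curve in $\{x: d(x,Y_j)<t/4\}$ has class in $V_t$.
\end{lemma}

\begin{proof}
Let $c$ be such a curve. By compactness it lies in $\{d(\cdot,Y_j)<r\}$ for some $r<t/4$. Choose $\delta>0$ with $4r+2\delta<t$, and divide $c$ by points $x_k$, indexed cyclically, into arcs of length less than $\delta$. For each $k$ fix a path $p_k$ of length less than $r$ from $x_k$ to a point $y_k\in Y_j$. Then $d(y_k,y_{k+1})<2r+\delta$, so by Lemma~\ref{lem:minimizing} the subarc of $Y_j$ between $y_k$ and $y_{k+1}$ has length less than $2r+\delta$. The loop that follows $c$ from $x_k$ to $x_{k+1}$, then $p_{k+1}$, then $Y_j$ from $y_{k+1}$ to $y_k$, then $p_k$ backward, has length less than $\delta+r+(2r+\delta)+r<t$, so its class is in $V_t$. In the sum of these loops each $p_k$ occurs twice and cancels. What remains is $c$ and a closed path inside the embedded arc $Y_j$, which is null-homotopic. Hence $[c]\in V_t$.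
\end{proof}

The length of $Y_j$ plays no role here, but the minimizing property does. On the torus of Section~\ref{sec:intro} with $a<h$, the $\varepsilon$-neighborhood of the arc $[0,h-\varepsilon]\times\{0\}$ contains the long side curve, whose class is not in $V_h$.

\section{Cuts and duality}\label{sec:cuts}

\begin{definition}\label{def:cut}
Let $t>0$. A \emph{$t$-cut} is a subcomplex $Z$ of dimension at most $1$ of a triangulation of $S$, with edges that are smooth arcs, such that every closed curve in $S\setminus Z$ has class in $V_t$. Its length $\ell(Z)$ is the sum of the lengths of its edges.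
\end{definition}

If the complement of $Z$ sees little homology, then $Z$ must carry the dual classes. The next lemma makes this precise; it is a form of duality, and we prove it directly.

\begin{lemma}\label{lem:duality}
Let $Z$ be a subcomplex of dimension at most $1$ of a triangulation of $S$. If $\alpha\in H_1$ satisfies $\alpha\cdot[c]=0$ for every closed curve $c$ in $S\setminus Z$, then $\alpha$ lies in the image of $H_1(Z)\to H_1$.
\end{lemma}

\begin{proof}
Represent $\alpha$ by a simplicial cycle $z=\sum_e z_e\,e$. We look for a $2$-chain whose boundary cancels $z$ on the edges outside $Z$. Let $\Delta$ be the graph with one vertex for each triangle and one edge $e^*$ for each edge $e\not\subset Z$, joining the two triangles that contain $e$. A closed path in $\Delta$ gives a closed curve in $S$ that runs through interiors of triangles and crosses interiors of edges $e\not\subset Z$; it avoids $Z$. By (H4) and the hypothesis, the sum of the $z_e$ along any closed path in $\Delta$ is $0$. In each component of $\Delta$ fix a base triangle and let $u(\sigma)\in\mathbb{Z}_2$ be the sum of the $z_e$ along a path from the base to $\sigma$. This does not depend on the path, and $u(\sigma)+u(\sigma')=z_e$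 when $e^*$ joins $\sigma$ and $\sigma'$. The cycle $z+\partial\sum_\sigma u(\sigma)\sigma$ represents $\alpha$, and its coefficient on an edge $e\not\subset Z$ is $z_e+u(\sigma)+u(\sigma')=0$. So it is a cycle of $Z$.
\end{proof}

\begin{lemma}\label{lem:rank}
Let $Z$ be a $t$-cut with $t\le\lambda_i$. Then the image of $H_1(Z)\to H_1$ has dimension at least $b-i+1$, and $\ell(Z)\ge\lambda_{b-i+1}$.
\end{lemma}

\begin{proof}
A class in $V_t^\perp$ is orthogonal to all closed curves in $S\setminus Z$, so by Lemma~\ref{lem:duality} the image contains $V_t^\perp$. Since $V_t\subset E_{i-1}$, (H2) gives $\dim V_t^\perp\ge b-i+1$. By (G1) the image is spanned by classes of simple cycles of $Z$, so $Z$ contains $b-i+1$ simple cycles with independent classes. The longest has length at least $\lambda_{b-i+1}$ by Lemma~\ref{lem:compare}.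
\end{proof}

This is the source of the pairing in Theorem~\ref{thm:main}: if $t\le\lambda_i<2t$, then $\lambda_i\lambda_{b+1-i}\le2t\,\ell(Z)$. The natural cost of a $t$-cut is thus $t\,\ell(Z)$, which scales like an area. The following example shows, on a thin torus, how we shall produce cuts.

\begin{example}\label{ex:torus}
Let $S=\mathbb{R}^2/(h\mathbb{Z}\times a\mathbb{Z})$ with $a<h/8$. By the length bound in Section~\ref{sec:intro}, $\gamma_1=\{x=0\}$ and $\gamma_2=\{y=0\}$ form a greedy basis, $\lambda_1=a$, $\lambda_2=h$, and $V_h=\{0,[\gamma_1]\}$. This subspace equals its own orthogonal complement, as $[\gamma_1]\cdot[\gamma_1]=0$ and $[\gamma_1]\cdot[\gamma_2]=1$. So an $h$-cut must carry $[\gamma_1]$.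

The halves of $\gamma_2$ are $Y_3=[0,h/2]\times\{0\}$ and $Y_4=[h/2,h]\times\{0\}$. Fix $s\in[h/16,h/8)$, so $s>a/2$, and let $D_j=\{d(\cdot,Y_j)<s\}$ and $\Lambda_j=\{d(\cdot,Y_j)=s\}$. Use coordinates $-h/4\le x\le 3h/4$, $|y|\le a/2$. The distance to $Y_3$ is $|y|\le a/2<s$ for $0\le x\le h/2$, it is $\sqrt{x^2+y^2}$ for $x\le0$, and it is $\sqrt{(x-h/2)^2+y^2}$ for $x\ge h/2$. So $D_3$ is an annulus containing the strip over $Y_3$, and $\Lambda_3$ consists of two circular arcs of radius $s$, each of which closes up to a curve homologous to $\gamma_1$ and has length $2s\arcsin(a/2s)\le\pi a/2$ (Figure~\ref{fig:torus}). Likewise $D_4$ contains the strip over $Y_4$, so $D_3\cup D_4=S$.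

Order the half-arcs as $Y_3,Y_4,Y_1,Y_2$, and keep of each $\Lambda_j$ only the part outside the earlier regions $D_i$. We keep all of $\Lambda_3$. Since $\Lambda_4$ misses $D_4$, it lies in $D_3$ and is discarded, and $\Lambda_1,\Lambda_2\subset D_3\cup D_4$ are discarded too. So $Z=\Lambda_3$. One piece of $S\setminus Z$ is $D_3$, which misses the circle $x=3h/4$; the other misses the circle $x=h/4$. A closed curve that misses such a circle has $p=0$, so its class is in $V_h$. Thus $Z$ is an $h$-cut, of cost $h\,\ell(Z)\le\pi A$.

A bound of this kind does not need the flat geometry. The distance to $Y_3$ has gradient of norm at most $1$, so the coarea formula gives $\int_{h/16}^{h/8}\ell(\{d(\cdot,Y_3)=s\})\,ds\le A$, and some $s$ in the range has $h\,\ell(\Lambda_3)\le16A$. With Lemma~\ref{lem:rank} this yields $\lambda_1\lambda_2\le16A$, the true value up to a constant.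
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!20] (-0.8,-0.6) -- (5.8,-0.6) arc (-36.87:36.87:1) -- (-0.8,0.6) arc (143.13:216.87:1);
\draw (-2.5,-0.6) rectangle (7.5,0.6);
\draw (-2.5,0) -- (7.5,0);
\draw[dotted,thick] (0,-0.6) -- (0,0.6);
\draw[ultra thick] (5.8,-0.6) arc (-36.87:36.87:1);
\draw[ultra thick] (-0.8,0.6) arc (143.13:216.87:1);
\draw[dashed] (4.2,0.6) arc (143.13:216.87:1);
\draw[dashed] (0.8,-0.6) arc (-36.87:36.87:1);
\fill (0,0) circle (0.05);
\fill (5,0) circle (0.05);
\node at (2.5,0.25) {$Y_3$};
\node at (6.8,0.25) {$Y_4$};
\node at (-1.8,0.25) {$Y_4$};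
\node at (0,0.85) {$\gamma_1$};
\end{tikzpicture}
\caption{A thin flat torus (opposite sides of the rectangle are glued). The long geodesic is split at the two dots into half-arcs $Y_3$ and $Y_4$. Shaded: the points within distance $s$ of $Y_3$. Thick: the level curves at distance $s$ from $Y_3$, which form the cut. Dashed: the level curves at distance $s$ from $Y_4$, discarded because they lie in the shaded region.}
\label{fig:torus}
\end{figure}

\section{Cheap cuts at all scales}\label{sec:cheap}

For $1\le i\le b$ let $t_i$ be the power of $2$, with integer and possibly negative exponent, such that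
\[
t_i\le\lambda_i<2t_i ,
\]
and let $T=\{t_1,\dots,t_b\}$; its least element is $t_1$. The aim of this section is the following bound on the cost of all scales together.

\begin{proposition}\label{prop:cuts}
Let $0<\eta<t_1/32$. There are a triangulation of $S$ and, for each $t\in T$, a $t$-cut $Z^t$ that is a subcomplex of it, such that no edge lies in two of the $Z^t$ and
\[
\sum_{t\in T}t\,\ell(Z^t)\le16(1+\eta)(1+\log2b)\,A .
\]
\end{proposition}

We follow Example~\ref{ex:torus}. Distance functions are only Lipschitz, and a cut has to be a finite graph, so we first replace them by smooth functions in general position. The parameter $\eta$ measures this perturbation and tends to $0$ at the end. Indices $i,j$ range over $\{1,\dots,2b\}$ in this section, and $\mu$ is the area measure.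

\subsection*{Smooth distance functions in general position}

\begin{lemma}\label{lem:smooth}
There are smooth functions $f_1,\dots,f_{2b}$ on $S$ with
\[
|f_j-d(\cdot,Y_j)|\le\eta,\qquad|\nabla f_j|\le1+\eta,
\]
such that $0$ is a regular value of $f_i/t-f_j/t'$ for all $i\ne j$ and $t,t'\in T$.
\end{lemma}

\begin{proof}
Fix $j$ and let $f=d(\cdot,Y_j)$, which is $1$-Lipschitz. Let $\varepsilon,\varepsilon'>0$. Cover $S$ by finitely many charts onto Euclidean balls in which the Riemannian and Euclidean norms of tangent vectors differ by a factor at most $1+\varepsilon$, and let $(\chi_k)$ be a subordinate smooth partition of unity. In the $k$-th chart the segment between two points has Riemannian length at most $1+\varepsilon$ times its Euclidean length, so $f$ is $(1+\varepsilon)$-Lipschitz for the Euclidean metric. Convolution with a bump function of small support gives, near the support of $\chi_k$, a smooth function $\phi_k$ with $|\phi_k-f|\le\varepsilon'$ that is still $(1+\varepsilon)$-Lipschitz for the Euclidean metric; its Riemannian gradient has norm at most $(1+\varepsilon)^2$. Put $g_j=\sum_k\chi_k\phi_k$. Then $|g_j-f|\le\varepsilon'$. Since $\sum_k\nabla\chi_k=0$,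
\[
\nabla g_j=\sum_k\chi_k\nabla\phi_k+\sum_k(\phi_k-f)\nabla\chi_k ,
\]
so $|\nabla g_j|\le(1+\varepsilon)^2+\varepsilon'\max_S\sum_k|\nabla\chi_k|$. Choosing $\varepsilon$ and then $\varepsilon'$ small, we get $|g_j-f|\le\eta/2$ and $|\nabla g_j|\le1+\eta$.

Put $f_j=g_j+c_j$ with constants $|c_j|\le\eta/2$; the two bounds of the lemma hold. The number $0$ is a regular value of $f_i/t-f_j/t'$ exactly when $c_j/t'-c_i/t$ is a regular value of $g_i/t-g_j/t'$. By Sard's theorem the critical values form a null set in $\mathbb{R}$, and its preimage under the nonzero linear form $(c_1,\dots,c_{2b})\mapsto c_j/t'-c_i/t$ is null by Fubini's theorem. There are finitely many conditions, so almost every choice of constants satisfies them all.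
\end{proof}

Fix such functions. For $i\ne j$ and $t,t'\in T$ the set $C=\{f_i/t=f_j/t'\}$ is a compact smooth $1$-manifold, possibly empty. Taking $t=t'$, we see that each set $\{f_i=f_j\}$ has area zero.

At scale $t$ we use the level $\beta t$, with one number $\beta\in[\frac1{16},\frac18)$ for all scales. Put
\[
\Lambda^t_j=\{f_j=\beta t\},\qquad D_j^t=\{f_j<\beta t\}.
\]
Call $\beta$ \emph{generic} if $\beta t$ is a regular value of $f_j$ for all $j$ and $t\in T$, and $\beta$ is a regular value of the restriction of $f_i/t$ to each curve $C$ as above. By Sard's theorem almost every $\beta$ is generic. Let $\beta$ be generic. Each $\Lambda_j^t$ is a compact smooth $1$-manifold, and $\Lambda_j^t\cap\Lambda_j^{t'}=\emptyset$ for $t\ne t'$. For $i\ne j$, the intersection $\Lambda_i^t\cap\Lambda_j^{t'}$ is the level $\beta$ of $f_i/t$ restricted to $C$; it is a regular level on a compact $1$-manifold, hence finite. At such a point the covector $d(f_i/t-f_j/t')$ is nonzero, its kernel is the tangent line of $C$, and $d(f_i/t)$ does not vanish on that line. So $d(f_i/t)$ and $d(f_j/t')$ are linearly independent, and the two curves meet transversally.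

\begin{lemma}\label{lem:triang}
Let $G$ be the union of finitely many compact smooth $1$-manifolds $\Lambda$ in $S$, without boundary, any two of which are disjoint or meet transversally in finitely many points. Then $S$ has a triangulation in which $G$ is a subcomplex, the intersection points are vertices, and each open edge of $G$ is the interior of a smooth arc and meets exactly one $\Lambda$.
\end{lemma}

\begin{proof}
Let $v$ be an intersection point, and work in a chart centered at $v$. If $c$ is a parametrization by Euclidean arclength of a curve of $G$ with $c(0)=v$, then $\frac{d}{ds}|c(s)|^2=2s+O(s^2)$. So for small $r_0$ the set $G$ meets the closed disc $B_v$ of radius $r_0$ in finitely many branches $\theta=\theta_k(r)$, $0<r\le r_0$, disjoint except at $v$, each crossing every circle about $v$ once and transversally. The homeomorphism of $B_v$ that preserves each circle, sends $\theta_k(r)$ to $\theta_k(r_0)$ and is affine in $\theta$ between consecutive branches turns the branches into radii. Hence any subdivision of $\partial B_v$ that has the ends of the branches among its vertices extends to a cone triangulation of $B_v$ with the branches among its edges. Take the discs $B_v$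 disjoint.

Let $S'$ be $S$ minus the open discs. The set $G\cap S'$ is a disjoint union of smooth circles in the interior and smooth arcs that meet $\partial S'$ transversally at their ends. Cutting $S'$ along it gives a compact surface $S''$ with boundary. Subdivide each component of $G\cap S'$ and each $\partial B_v$ into at least three edges, with the ends of the arcs as vertices. This induces a subdivision of each boundary circle of $S''$ into at least three edges. It extends to a triangulation of $S''$: triangulate $S''$ minus an open collar of the boundary; in each collar annulus draw two disjoint arcs from vertices of one boundary circle to vertices of the other, and cone off the two resulting discs from interior points. Gluing back along $G\cap S'$ and adding the cones $B_v$ decomposes $S$ into triangles glued along edges, and the second barycentric subdivision is a simplicial complex. An open edge of $G$ contains no intersection point, so the sets $\Lambda$ meet it in disjoint closed subsets that cover it; by connectedness it lies in one of them, as a subarc.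
\end{proof}

For generic $\beta$ we fix such a triangulation for $G=\bigcup_{j,t}\Lambda_j^t$.

\subsection*{The ordered cut}
Let $\prec$ be a total order on $\{1,\dots,2b\}$ and let $\beta$ be generic. For $t\in T$ put
\[
Z^t=\bigcup_j\Big(\Lambda_j^t\setminus\bigcup_{i\prec j}D_i^t\Big).
\]

\begin{lemma}\label{lem:iscut}
Each $Z^t$ is a $t$-cut, and no edge lies in two of the $Z^t$.
\end{lemma}

\begin{proof}
The set $Z^t\subset G$ is closed. Let $x\in Z^t$ lie in an open edge $e$, with $x\in\Lambda_j^t\setminus\bigcup_{i\prec j}D_i^t$. By Lemma~\ref{lem:triang}, $e\subset\Lambda_j^t$ and $e$ meets no other $\Lambda_i^{t'}$. So for $i\prec j$ the function $f_i-\beta t$ has no zero on $e$ and is nonnegative at $x$; it is positive on $e$. Hence $e\subset Z^t$, and $Z^t$ is a subcomplex. Also $e$ misses $Z^{t'}$ for $t'\neq t$.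

Consider the open sets
\[
P_j=\{f_j<\beta t,\ \ f_i>\beta t\ \text{ for all } i\prec j\},\qquad R=\{f_i>\beta t\ \text{ for all } i\}.
\]
They are pairwise disjoint: $f_j<\beta t$ on $P_j$, while $f_j>\beta t$ on $R$ and on $P_k$ for $j\prec k$. They cover $S\setminus Z^t$. Indeed, let $x\notin Z^t\cup R$ and let $j$ be the first index in the order with $f_j(x)\le\beta t$. Then $f_i(x)>\beta t$ for $i\prec j$. If $f_j(x)=\beta t$, then $x\in Z^t$, which is excluded; so $x\in P_j$. A closed curve in $S\setminus Z^t$ is connected and therefore lies in one of these sets.

On $P_j$ we have $d(\cdot,Y_j)<\beta t+\eta<t/8+t/32<t/4$, so closed curves in $P_j$ have class in $V_t$ by Lemma~\ref{lem:nbhd}. On $Y_j$ we have $f_j\le\eta<t/32<\beta t$, so $R$ misses every $Y_j$ and hence every $\gamma_i=Y_{2i-1}\cup Y_{2i}$. By (H3) the class of a closed curve in $R$ is orthogonal to a basis of $H_1$, and by (H2) it is $0\in V_t$.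
\end{proof}

\subsection*{The expected cost}
Any order and any generic $\beta$ give cuts; it remains to choose them well. Recall the coarea formula: for a smooth function $f$ on $S$ and a Borel set $B\subset S$, the function $s\mapsto\mathcal{H}^1(B\cap\{f=s\})$ is measurable and
\begin{equation}\label{eq:coarea}
\int_{\mathbb{R}}\mathcal{H}^1\big(B\cap\{f=s\}\big)\,ds=\int_B|\nabla f|\,d\mu .
\end{equation}
Here $\mathcal{H}^1$ is the $1$-dimensional Hausdorff measure, which is the length for a finite union of smooth arcs with disjoint interiors.

If we kept the full level curves, each of the $2b$ functions could cost a multiple of $A$, and a factor $b$ would be lost. With an order, a point $x$ is charged to $j$ only if no earlier center is closer to $x$ than $Y_j$ is, in the sense of the functions $f_i$. For a fixed order this can still happen for all $j$ at once, namely when the values $f_j(x)$ decrease along the order. For a random order, the $s$-th closest center is charged with probability $1/s$.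

\begin{proof}[Proof of Proposition~\ref{prop:cuts}]
For an order $\prec$ define the closed sets
\[
Q_j^\prec=\{x\in S:\ f_i(x)\ge f_j(x)\ \text{ for all } i\prec j\},
\]
which depend on neither $t$ nor $\beta$. For $x\in\Lambda_j^t$, the condition $x\notin D_i^t$ reads $f_i(x)\ge\beta t=f_j(x)$. So $Z^t=\bigcup_j(\Lambda_j^t\cap Q_j^\prec)$, and for generic $\beta$
\[
\sum_{t\in T}t\,\ell(Z^t)\le\Phi(\prec,\beta):=\sum_{t\in T}\sum_j t\,\mathcal{H}^1\big(Q_j^\prec\cap\{f_j=\beta t\}\big).
\]
The function $\Phi$ is defined for all $\beta$. Choose $\prec$ uniformly among the $(2b)!$ orders and, independently, $\beta$ uniformly in $[\frac1{16},\frac18)$, with density $16$. The substitution $s=\beta t$ and \eqref{eq:coarea} give, for fixed $\prec$, $j$ and $t$,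
\[
\mathbb{E}_\beta\Big[t\,\mathcal{H}^1\big(Q_j^\prec\cap\{f_j=\beta t\}\big)\Big]=16\int_{Q_j^\prec\cap\{t/16\le f_j<t/8\}}|\nabla f_j|\,d\mu .
\]
The condition $t/16\le f_j(x)<t/8$ means $8f_j(x)<t\le16f_j(x)$. Summing over $t$ and $j$, averaging over $\prec$ and using $|\nabla f_j|\le1+\eta$, we get
\[
\mathbb{E}\,\Phi\le16(1+\eta)\int_S\sum_j\#\{t\in T:\ 8f_j(x)<t\le16f_j(x)\}\;\mathbb{P}\big(x\in Q_j^\prec\big)\,d\mu(x).
\]
An interval $(r,2r]$ contains at most one power of $2$, so each cardinality is at most $1$. This is why $T$ consists of powers of $2$, and why the number of scales does not enter the bound. For almost every $x$ the values $f_1(x),\dots,f_{2b}(x)$ are distinct. If $f_j(x)$ is the $s$-th smallest, then $x\in Q_j^\prec$ exactly when $j$ precedes the $s-1$ indices with smaller value. Each of these $s$ indices is equally likely to come first among them, so the probability is $1/s$. The integrand is thus at most $\sum_{s=1}^{2b}1/s\le1+\log2b$ almost everywhere, and $\mathbb{E}\,\Phi\le16(1+\eta)(1+\log2b)A$. Since almost every $\beta$ is generic, some order and some generic $\beta$ satisfy $\Phi(\prec,\beta)\le\mathbb{E}\,\Phi$. With Lemma~\ref{lem:iscut} this proves the proposition.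
\end{proof}

\section{Light cycles in weighted graphs}\label{sec:graph}

Using one cut at a time, Lemma~\ref{lem:rank} and Proposition~\ref{prop:cuts} give $\lambda_i\lambda_{b+1-i}\le2t_i\,\ell(Z^{t_i})\le32(1+\eta)(1+\log2b)A$ for each $i$. The product of $m$ such bounds lacks the factor $m^{-m}$ of Theorem~\ref{thm:main}, because the whole area has been spent $m$ times. The sum of tori in Section~\ref{sec:intro}, where one torus may hold most of the area, suggests that no bound of order $A/b$ is to be expected for each pair; the gain comes from sharing. In the union of the cuts, sharing takes the following form: a graph with many independent cycles and bounded total weight has a light cycle.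

\begin{lemma}\label{lem:graph}
A finite graph with positive edge weights, total weight at most $W$ and first Betti number $m\ge1$ contains a simple cycle of weight at most $4\log(2m)\,W/m$.
\end{lemma}

For a bouquet of $m$ loops the lightest loop has weight at most $W/m$. In general, let $\rho$ be the least weight of a simple cycle. Balls of radius less than $\rho/2$ contain no cycle. A ball cannot keep a large boundary compared with its length over the whole range of radii $(0,\rho/2)$, for its length would then grow exponentially beyond $W$. So we can carve the graph into cycle-free balls with few boundary points. On the other hand, destroying all cycles takes at least $m$ points. Comparing the two counts bounds $\rho$.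

\begin{proof}
\emph{Reduction.} Let $m_k\ge1$ and $W_k$ be the Betti numbers and weights of the components that contain a cycle. Since $\sum m_k=m$ and $\sum W_k\le W$, some component has $W_k/m_k\le W/m$, and $\log2m_k\le\log2m$. So we may assume that the graph is connected. If $m=1$, a simple cycle has weight at most $W\le4\log2\cdot W$. Let $m\ge2$. Repeatedly delete vertices of degree $1$ with their edges, and suppress vertices of degree $2$ by merging their two edges and adding the weights (the two edge ends at such a vertex do not form a loop, since the graph is connected and is not a circle). This changes neither $m$ nor the simple cycles and their weights. We obtain a connected graph with $n$ vertices of degree at least $3$ and $n+m-1$ edges. Counting edge ends, $2(n+m-1)\ge3n$, so $n+1\le 2m-1$. This bound on the number of vertices is the purpose of the reduction. View the graph as a compact metric graph $\Gamma$, with weights as lengths and total length at most $W$, and let $\rho$ be the least length of a simple cycle. An embedded circle in $\Gamma$ that contains an interior point of an edge contains the whole edge; so embedded circles are simple cycles, and each contains a vertex.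

\emph{Carving.} We process the vertices one by one and maintain a compact metric subgraph $\Gamma'\subset\Gamma$, a finite union of closed segments of edges; initially $\Gamma'=\Gamma$. As vertices of $\Gamma'$ we take the vertices of $\Gamma$ that it contains and the ends of its segments. Let $p$ be the current vertex of $\Gamma$. If $p\notin\Gamma'$, skip it. Otherwise let $d'$ be the path distance in $\Gamma'$ (infinite between components), $B(r)=\{d'(p,\cdot)<r\}$, $L(r)$ the length of $B(r)$, $\nu(r)$ the number of points with $d'(p,\cdot)=r$, and $\varphi(r)=L(r)+W/n$. On an edge of $\Gamma'$ in the component of $p$, of length $l$ and with ends $q,q'$, the function $d'(p,\cdot)$ equals $\min\{d'(p,q)+s,\ d'(p,q')+l-s\}$ at distance $s$ from $q$ along the edge. It is piecewise linear with slopes $\pm1$ and at most one break. Call $r$ \emph{good} if it is not a value of $d'(p,\cdot)$ at a vertex of $\Gamma'$ or at a break; all but finitely many $r$ are good. The function $L$ is continuous and piecewise linear with $L(0)=0$. For good $r$ the points at distance $r$ are interior to edges of $\Gamma'$, hence of $\Gamma$, the ball lies on exactly one side of each, and $L'(r)=\nu(r)$. Some good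 $r\in(0,\rho/2)$ satisfies
\begin{equation}\label{eq:growth}
\nu(r)\le\frac2\rho\log(n+1)\,\varphi(r).
\end{equation}
Otherwise $\varphi'/\varphi>\frac2\rho\log(n+1)$ at all good $r\in(0,\rho/2)$, and integration would give $\varphi(\rho/2)/\varphi(0)>n+1$, whereas $\varphi(\rho/2)\le W+W/n$ and $\varphi(0)=W/n$. The term $W/n$ serves to make $\varphi(0)$ positive at a total price of $W$. Choose such an $r$, declare the $\nu(r)$ points at distance $r$ to be \emph{cut points}, and replace $\Gamma'$ by $\Gamma'\setminus B(r)$.

\emph{A removed ball $B(r)$ contains no simple cycle $\zeta$.} Suppose it does. By compactness $d'(p,\cdot)\le r'$ on $\zeta$ for some $r'<r<\rho/2$. Divide $\zeta$ into arcs of length less than $\rho-2r'$ and join the division points to $p$ by shortest paths in $\Gamma'$. This writes $[\zeta]\in H_1(\Gamma)$ as a sum of classes of loops of length less than $\rho$. The image of such a loop is a connected metric subgraph of length less than $\rho$. It contains no embedded circle, so it is a tree, and the loop is null-homotopic. Hence $[\zeta]=0$, which contradicts (G1).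

\emph{Every simple cycle $\zeta$ contains a cut point.} Each vertex of $\Gamma$ was either already removed when processed or was removed with its own ball. Since $\zeta$ contains a vertex, it meets a removed ball. Let $B(r)$ be the first one, centered at $p$ and removed from $\Gamma'$. Then $\zeta\subset\Gamma'$, and $\zeta$ lies in the component of $p$, so $d'(p,\cdot)$ is finite and continuous on $\zeta$. It takes a value less than $r$, and since $\zeta\not\subset B(r)$, also a value at least $r$. As $\zeta$ is connected, it takes the value $r$, at a cut point.

\emph{Counting.} Delete from $\Gamma$ the edges that contain a cut point. Cut points are interior to edges, so no simple cycle survives and the Betti number falls from $m$ to $0$. By (G2) there are at least $m$ cut points. The removed balls are disjoint and at most $n$ in number, so summing \eqref{eq:growth} over them gives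
\[
m\le\frac2\rho\log(n+1)\Big(W+n\cdot\frac Wn\Big)\le\frac4\rho\log(2m)\,W.\qedhere
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Fix $1\le m\le b$ and $0<\eta<t_1/32$, and take the cuts $Z^t$ of Proposition~\ref{prop:cuts}. Let $X=\bigcup_{t\in T}Z^t$, a finite graph embedded in $S$ with smooth edges. Each edge $e$ lies in exactly one $Z^t$; call this $t$ its \emph{scale} $\tau(e)$, and give $e$ the weight $w(e)=\tau(e)\ell(e)$. The total weight is
\begin{equation}\label{eq:W}
W=\sum_{t\in T}t\,\ell(Z^t)\le16(1+\eta)(1+\log2b)A .
\end{equation}
For $t\in T$ let $X_t$ be the subgraph with all vertices of $X$ and the edges of scale at least $t$. Since $X_t\supset Z^t$ and $t_i\le\lambda_i$, Lemma~\ref{lem:rank} gives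
\begin{equation}\label{eq:rank}
\operatorname{rank}\big(H_1(X_{t_i})\to H_1\big)\ge b-i+1\qquad(1\le i\le b).
\end{equation}

The plan is to remove $m$ light cycles $z_j$ one after another. The weight of $z_j$ is at least its length times the least scale $s_j$ of its edges. We do not control which length goes with which scale, but the product $\prod\ell(z_j)s_j$ does not depend on the matching, so it suffices to bound the lengths and the scales from below separately. For the lengths we need the classes of the $z_j$ to be independent in $S$, which a light cycle of $X$ does not guarantee: it may bound a disc. For the scales we need every deletion to respect \eqref{eq:rank}; this is achieved by always deleting an edge of least scale. We delete edges in three steps. The symbols $X$ and $X_t$ denote the current graphs, and the total weight never exceeds the initial $W$.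

\subsection*{Step A: making $H_1(X)\to H_1$ injective}
While there is a nonzero cycle $z$ of $X$ whose class in $H_1$ is $0$, delete an edge $e\in z$ whose scale is least among the edges of $z$. This preserves the image of $H_1(X_t)\to H_1$ for every $t$. If $t>\tau(e)$, then $e\notin X_t$ and $X_t$ is unchanged. If $t\le\tau(e)$, then all edges of $z$ have scale at least $t$, so $z\subset X_t$; a cycle of $X_t$ through $e$ can be replaced by its sum with $z$, which is a cycle of $X_t$ that avoids $e$ and has the same class. At the end $H_1(X)\to H_1$ is injective, and by \eqref{eq:rank} $b_1(X_{t_i})\ge b-i+1$. As $X_{t_1}=X$, we get $b_1(X)\ge b$, and injectivity gives $b_1(X)=b$. By (G1), injectivity persists under further deletions.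

\subsection*{Step B: reducing the Betti number to $m$}
This step is empty when $m=b$. While $b_1(X)>m$, delete an edge $e$ whose scale is least among all edges that lie in some cycle; by (G2), $b_1(X)$ drops by one. The inequalities $b_1(X_{t_i})\ge\min(m,b-i+1)$ hold after Step A, and each deletion preserves them. If $e\notin X_t$, then $X_t$ is unchanged. If $e\in X_t$, then every cycle of $X$ lies in $X_t$, so $b_1(X_t)=b_1(X)>m$ before the deletion and $b_1(X_t)\ge m$ after it. At the end $b_1(X)=m$, and with $i=b+1-k$,
\begin{equation}\label{eq:betti}
b_1\big(X_{t_{b+1-k}}\big)\ge k\qquad(1\le k\le m).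
\end{equation}
Let $X^0$ and $X^0_t$ denote the graphs at this moment.

\subsection*{Step C: removing light cycles}
For $j=m,m-1,\dots,1$ in turn, the current graph has Betti number $j$. By Lemma~\ref{lem:graph} it contains a simple cycle $z_j$ with $w(z_j)\le4\log(2j)W/j$. Let $s_j$ be the least scale of an edge of $z_j$, and delete an edge $e_j\in z_j$ with $\tau(e_j)=s_j$. The Betti number becomes $j-1$.

\emph{Lengths.} We have $e_j\in z_j$ and $e_j\notin z_{j'}$ for $j'<j$. In a nonempty sum of cycles $z_j$, the edge $e_j$ with the largest index $j$ present occurs exactly once, so the $z_j$ are independent in $H_1(X^0)$. By Step A their classes in $H_1$ are independent. They are piecewise smooth closed curves in $S$, so Lemma~\ref{lem:compare} gives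
\[
\prod_{j=1}^m\ell(z_j)\ge\prod_{k=1}^m\lambda_k .
\]

\emph{Scales.} Fix $t\in T$. Deleting $e_j$ changes $X_t$ exactly when $s_j\ge t$. In that case $z_j\subset X_t$, so $e_j$ lies in a cycle of $X_t$ and $b_1(X_t)$ drops by exactly one. At the end $b_1(X)=0$, so $b_1(X_t)=0$. Hence $\#\{j:s_j\ge t\}=b_1(X^0_t)$. By \eqref{eq:betti}, the $k$-th largest of $s_1,\dots,s_m$ is at least $t_{b+1-k}>\lambda_{b+1-k}/2$, and
\[
\prod_{j=1}^m s_j\ge2^{-m}\prod_{k=1}^m\lambda_{b+1-k}.
\]

\emph{Weights.} All edges of $z_j$ have scale at least $s_j$, so
\[
s_j\,\ell(z_j)\le w(z_j)\le\frac{4\log(2j)\,W}{j}\le\frac{4\log(2m)\,W}{j}.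
\]

\subsection*{Conclusion}
Multiply the three bounds and use $m!\ge(m/e)^m$, which follows from $e^m\ge m^m/m!$. With \eqref{eq:W},
\begin{align*}
\prod_{k=1}^m\lambda_k\lambda_{b+1-k}&\le2^m\prod_{j=1}^m s_j\,\ell(z_j)\le\frac{\big(8\log(2m)\,W\big)^m}{m!}\le\Big(8e\log(2m)\frac Wm\Big)^m\\
&\le\Big(128e\,(1+\eta)\log(2m)\,(1+\log2b)\,\frac Am\Big)^m .
\end{align*}
The left side does not depend on $\eta$. Letting $\eta\to0$ proves Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{BKP}
Florent Balacheff, Steve Karam and Hugo Parlier,
\emph{Minimal length product over homology bases of manifolds},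
arXiv:1810.08058 (2018).

\bibitem{BS}
Buser and Sarnak,
\emph{On the period matrix of a Riemann surface of large genus},
Invent. Math. 117 (1994).

\end{thebibliography}
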